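\title{Groups whose degree of rapid decay is less than two}

\begin{abstract}
The degree of rapid decay of a finitely generated group $G$ is the infimum of the exponents $s$ for which the $\ell^2$-space with weight $(1+\ell)^s$ embeds into the reduced $C^*$-algebra of $G$ for some length function $\ell$. We show that the degree is at most $1$ exactly when $G$ is virtually cyclic, and that an embedding with $s=2$ already forces $G$ to be virtually cyclic. For amenable groups the question reduces to growth. For non-amenable groups we test the embedding on polynomials in a random walk operator that concentrate at the edge of the spectrum, which bounds $s$ from below in terms of return probabilities. The same bound shows that groups containing a non-abelian free group have degree at least $3$, with equality for the free groups $F_k$, $2\le k<\infty$.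
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $G$ is a finitely generated group with identity $e$, and $\mathbb{C}[G]$ is the algebra of finitely supported functions on $G$ under convolution,
\[
(f*\xi)(x)=\sum_{y\in G}f(xy^{-1})\,\xi(y)=\sum_{z\in G}f(z)\,\xi(z^{-1}x).
\]
For $f\in\mathbb{C}[G]$ let $\lambda(f)$ be the operator $\xi\mapsto f*\xi$ on $\ell^2(G)$. The reduced $C^*$-algebra $C^*_r(G)$ is the closure of $\lambda(\mathbb{C}[G])$ in the operator norm. This norm is hard to compute, but it lies between two easy ones: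
\begin{equation}\label{eq:sandwich}
\|f\|_2\le\|\lambda(f)\|_{op}\le\|f\|_1 ,
\end{equation}
because $\lambda(f)\delta_e=f$ and because $\lambda(f)=\sum_x f(x)\lambda(\delta_x)$ is a combination of unitaries. Rapid decay asks how heavy a polynomial weight is needed to reverse the first inequality.

A \emph{length function} on $G$ is a map $\ell\colon G\to[0,\infty)$ with $\ell(e)=0$, $\ell(x^{-1})=\ell(x)$ and $\ell(xy)\le\ell(x)+\ell(y)$. For $s>0$ put
\[
\|f\|_{\ell,s}=\Big(\sum_{x\in G}|f(x)|^2\,(1+\ell(x))^{s}\Big)^{1/2},
\]
and let $H^s_\ell(G)$ be the completion of $\mathbb{C}[G]$ in this norm. We say that $H^s_\ell(G)$ \emph{embeds} into $C^*_r(G)$ if there is $C>0$ with $\|\lambda(f)\|_{op}\le C\|f\|_{\ell,s}$ for all $f\in\mathbb{C}[G]$, and we call $s>0$ \emph{admissible} for $G$ if this happens for some length function $\ell$. The \emph{degree of rapid decay} is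
\[
\deg_{RD}G=\inf\{s>0: s\text{ is admissible for }G\},\qquad \inf\emptyset=\infty,
\]
and $G$ has property RD exactly when $\deg_{RD}G<\infty$.

The following facts are known: $\deg_{RD}G=0$ if and only if $G$ is finite; $\deg_{RD}G\ge1$ if $G$ is infinite; the degree does not increase on passing to a subgroup; and a group of polynomial growth of degree $d$ has $\deg_{RD}G=d$. So $1=\deg_{RD}\mathbb{Z}$ is the smallest value that an infinite group can have, and one wants to know which groups attain it. Call $G$ \emph{virtually cyclic} if it has a cyclic subgroup of finite index; finite groups are included. The question comes from \cite{Garncarek}: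
\begin{quote}
Is $\deg_{RD}G\le1$ if and only if $G$ is virtually cyclic?
\end{quote}

Among amenable groups the answer is governed by growth: there the right-hand inequality in \eqref{eq:sandwich} is an equality for $f\ge0$, and $s$ is admissible exactly when $\sum_x(1+|x|)^{-s}$ converges for a word length $|\cdot|$ (Proposition~\ref{prop:amenable}). This suggests the answer yes, but it is no evidence outside the amenable class. In the free group $F_k$, $k\ge2$, the sphere of radius $n$ has $2k(2k-1)^{n-1}$ elements, so that the series diverges for every $s$, and yet every $s>3$ is admissible (Section~\ref{sec:free}). Fast growth does not force a large degree, and something else has to keep a non-amenable group from having degree $1$. The answer is yes, in a stronger form.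

\begin{theorem}\label{thm:main}
For a finitely generated group $G$ the following are equivalent:
\begin{itemize}
\item[(a)] $G$ is virtually cyclic;
\item[(b)] $\deg_{RD}G\le1$;
\item[(c)] $\deg_{RD}G<2$;
\item[(d)] $H^2_\ell(G)$ embeds into $C^*_r(G)$ for some length function $\ell$.
\end{itemize}
Hence $\deg_{RD}G\in\{0,1\}\cup[2,\infty]$. The threshold $2$ is sharp, since $\deg_{RD}\mathbb{Z}^2=2$.
\end{theorem}

What replaces growth is the decay of return probabilities. A probability measure $\mu$ on $G$ is \emph{symmetric} if $\mu(x^{-1})=\mu(x)$. The number $\mu^{*k}(e)$ is the probability that a product of $k$ independent elements with law $\mu$ equals $e$, and $\mu^{*k}(e)=\langle\lambda(\mu)^k\delta_e,\delta_e\rangle\le\|\lambda(\mu)\|_{op}^k$. The next theorem concerns the decay that remains after this exponential rate is divided out.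

\begin{theorem}\label{thm:return}
Let $\mu$ be a finitely supported symmetric probability measure on $G$ and $\rho=\|\lambda(\mu)\|_{op}$. If $H^s_\ell(G)$ embeds into $C^*_r(G)$ for some length function $\ell$, with $s>0$, then
\[
\sum_{k\ge1}k^{\frac s2-1}\,\rho^{-2k}\mu^{*2k}(e)=\infty .
\]
\end{theorem}

\begin{corollary}\label{cor:free}
If $G$ contains a non-abelian free group, then $\deg_{RD}G\ge3$. Moreover $\deg_{RD}F_k=3$ for $2\le k<\infty$.
\end{corollary}

To prove Theorem~\ref{thm:return} we apply the embedding inequality to polynomials in the operator $A=(\lambda(\mu)/\rho)^2$. The operator norm of $R(A)$ is at least $|R(1)|$, because $1$ is in the spectrum of $A$, while the $\ell^2$-norm of the corresponding function on $G$ is the norm of $R$ in $L^2$ of a spectral measure. If that measure is thin near $1$, a polynomial concentrated at $1$ violates the inequality (Section~\ref{sec:poly}). For $s=2$ the theorem says that $\sum_k\rho^{-2k}\mu^{*2k}(e)$ diverges, and on a non-amenable group this series converges for a suitable $\mu$ (Section~\ref{sec:transient}). With the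 amenable case (Section~\ref{sec:amenable}) this gives Theorem~\ref{thm:main} (Section~\ref{sec:main}). The published results that we use are Kesten's amenability criterion, F{\o}lner's theorem, Gromov's polynomial growth theorem, the Bass--Guivarc'h formula and, for Corollary~\ref{cor:free} only, Kesten's spectral measure for the free group and Haagerup's inequality; each is recalled where it is needed.

\section{Growth and the amenable case}\label{sec:amenable}

Fix a finite symmetric generating set $S$ of $G$. The \emph{word length} $|x|$ is the least $n$ such that $x$ is a product of $n$ elements of $S$; it is a length function. Let $b(n)$ be the number of $x$ with $|x|\le n$, and put $Z(s)=\sum_{x\in G}(1+|x|)^{-s}\in(0,\infty]$.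

\begin{lemma}\label{lem:basic}
Let $s>0$.
\begin{itemize}
\item[(i)] If $s$ is admissible for $G$ and $t\ge s$, then $t$ is admissible for $G$.
\item[(ii)] If $s$ is admissible for $G$, then $H^s_{|\cdot|}(G)$ embeds into $C^*_r(G)$.
\item[(iii)] If $s$ is admissible for $G$, it is admissible for every finitely generated subgroup $G_0\le G$.
\item[(iv)] If $Z(s)<\infty$, then $s$ is admissible for $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $\|f\|_{\ell,s}\le\|f\|_{\ell,t}$.

(ii) Let $K=\max(1,\max_S\ell)$. Subadditivity gives $\ell(x)\le K|x|$, so $1+\ell(x)\le K(1+|x|)$ and $\|f\|_{\ell,s}\le K^{s/2}\|f\|_{|\cdot|,s}$.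

(iii) The restriction of $\ell$ to $G_0$ is a length function. For $f\in\mathbb{C}[G_0]$ the subspace $\ell^2(G_0)\subseteq\ell^2(G)$ is invariant under $\lambda(f)$, so the operator norm of $f$ computed in $G_0$ is at most the one computed in $G$.

(iv) By \eqref{eq:sandwich} and Cauchy--Schwarz, $\|\lambda(f)\|_{op}\le\|f\|_1\le Z(s)^{1/2}\|f\|_{|\cdot|,s}$.
\end{proof}

Convergence of $Z(s)$ is a condition on the growth function $b$.

\begin{lemma}\label{lem:growth}
Let $s,d,c>0$. If $b(m)\le cm^d$ for all $m\ge1$ and $s>d$, then $Z(s)<\infty$. If $b(m)\ge cm^d$ for all $m\ge1$ and $s\le d$, then $Z(s)=\infty$.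
\end{lemma}

\begin{proof}
Put $w_m=(1+m)^{-s}-(2+m)^{-s}=\int_{m+1}^{m+2}st^{-s-1}\,dt$, so that $s(m+2)^{-s-1}\le w_m\le s(m+1)^{-s-1}$. Since $(1+|x|)^{-s}=\sum_{m\ge|x|}w_m$, exchanging the order of summation gives $Z(s)=\sum_{m\ge0}b(m)w_m$. In the first case the terms with $m\ge1$ are at most $cs\,m^{d-s-1}$, and $d-s-1<-1$. In the second they are at least $cs\,m^d(m+2)^{-d-1}$, which is of order $1/m$.
\end{proof}

Recall F{\o}lner's theorem: $G$ is amenable (it carries a left-invariant mean on bounded functions) if and only if for every finite $E\subseteq G$ and $\varepsilon>0$ there is a finite nonempty $F\subseteq G$ with $|xF\cap F|\ge(1-\varepsilon)|F|$ for all $x\in E$. For such groups part (iv) of Lemma~\ref{lem:basic} has a converse.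

\begin{proposition}\label{prop:amenable}
Let $G$ be amenable. Then $\|\lambda(f)\|_{op}=\|f\|_1$ for every $f\ge0$ in $\mathbb{C}[G]$, and $s>0$ is admissible for $G$ if and only if $Z(s)<\infty$.
\end{proposition}

\begin{proof}
Let $f\ge0$, and take $F$ as in F{\o}lner's theorem for $E=\operatorname{supp}f$. Since $\delta_x*1_F=1_{xF}$,
\[
\|\lambda(f)\|_{op}\ge\frac{\langle f*1_F,1_F\rangle}{|F|}=\sum_xf(x)\frac{|xF\cap F|}{|F|}\ge(1-\varepsilon)\|f\|_1 .
\]
With \eqref{eq:sandwich} this gives the first claim. Now let $s$ be admissible, so that $\|\lambda(f)\|_{op}\le C\|f\|_{|\cdot|,s}$ by Lemma~\ref{lem:basic}(ii). We take the function for which the Cauchy--Schwarz step in Lemma~\ref{lem:basic}(iv) is an equality: $f(x)=(1+|x|)^{-s}$ for $|x|\le n$ and $f(x)=0$ otherwise. Then $\|f\|_1$ and $\|f\|_{|\cdot|,s}^2$ both equal $Z_n=\sum_{|x|\le n}(1+|x|)^{-s}$. Hence $Z_n\le C\sqrt{Z_n}$, that is $Z_n\le C^2$ for all $n$, and $Z(s)\le C^2$.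
\end{proof}

\begin{example}\label{ex:basic}
We recover the known values of the degree that are used below.
\begin{itemize}
\item[(1)] If $G$ is finite, $Z(s)<\infty$ for all $s>0$, so $\deg_{RD}G=0$.
\item[(2)] The group $\mathbb{Z}^d$ is amenable, large cubes being F{\o}lner sets, and for the standard generators $(n/d)^d\le b(n)\le(2n+1)^d$, as the ball contains $[0,n/d]^d\cap\mathbb{Z}^d$ and lies in $[-n,n]^d$. So $s$ is admissible exactly when $s>d$, and $\deg_{RD}\mathbb{Z}^d=d$.
\item[(3)] Let $G$ be infinite with a cyclic subgroup $\langle z\rangle$ of finite index, and write $G=\bigcup_{t\in T}\langle z\rangle t$ with $T$ finite and $e\in T$. There is $L$ such that each product $t\sigma$ with $t\in T$, $\sigma\in S$ has the form $z^jt'$ with $|j|\le L$, $t'\in T$. Reading a word of length $n$ from left to right, we write its value as $z^jt$ with $|j|\le Ln$. So $b(n)\le|T|(2Ln+1)$, and every $s>1$ is admissible. As $\langle z\rangle\cong\mathbb{Z}$, Lemma~\ref{lem:basic}(iii) and (2) exclude $s\le1$. Thus $\deg_{RD}G=1$.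
\end{itemize}
\end{example}

To turn $Z(2)<\infty$ into algebraic structure we need two theorems. \emph{Gromov's theorem}: if $b(n)$ is bounded by a polynomial in $n$, then $G$ has a nilpotent subgroup of finite index. For the second, let $N$ be a finitely generated nilpotent group with lower central series $\gamma_1N=N$, $\gamma_{k+1}N=[\gamma_kN,N]$, which reaches the trivial group after finitely many steps. The quotients $\gamma_kN/\gamma_{k+1}N$ are finitely generated abelian groups; let $r_k$ be their ranks. The \emph{Bass--Guivarc'h formula} says that the growth function of $N$ lies between two positive multiples of $n^d$ for $n\ge1$, where $d=\sum_{k\ge1}kr_k$. The point for us is that $d$ is an integer: once $d\ge2$ is excluded, $d\le1$.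

\begin{proposition}\label{prop:amenable2}
If $G$ is amenable and $2$ is admissible for $G$, then $G$ is virtually cyclic.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:amenable}, $Z(2)<\infty$. Since $b(n)(1+n)^{-2}\le Z(2)$, the growth is polynomial, and $G$ has a nilpotent subgroup $N$ of finite index, which is finitely generated because $G$ is. Let $d$ and $r_k$ be as above, and let $b_N(n)\ge c'n^d$ be the growth function of $N$ for a finite generating set whose elements have length at most $L\ge1$ in $G$. For $n\ge L$ we have $b(n)\ge b_N(\lfloor n/L\rfloor)\ge c'(n/2L)^d$, and for $n<L$ we have $b(n)\ge1\ge(n/L)^d$. So $b(n)\ge cn^d$ for all $n\ge1$, with $c>0$. If $d\ge2$, Lemma~\ref{lem:growth} gives $Z(2)=\infty$, which is false. Hence $d\le1$, that is, $r_1\le1$ and $r_k=0$ for $k\ge2$.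

For $k\ge2$ the group $\gamma_kN/\gamma_{k+1}N$ is finitely generated abelian of rank $0$, hence finite, and only finitely many of these quotients are nontrivial; so $\gamma_2N$ is finite. If $r_1=0$, then $N/\gamma_2N$ is finite too, and so are $N$ and $G$. If $r_1=1$, then $N/\gamma_2N$ is the product of $\mathbb{Z}$ and a finite group. Let $z\in N$ map to a generator of the factor $\mathbb{Z}$. Then $\langle z\rangle\gamma_2N$ has finite index in $N$, and it is the union of the finitely many cosets $\langle z\rangle y$, $y\in\gamma_2N$. So $\langle z\rangle$ has finite index in $N$ and in $G$.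
\end{proof}

\section{Polynomials in a random walk operator}\label{sec:poly}

Without F{\o}lner sets we need another supply of functions whose operator norm is known from below. The spectral theorem provides one.

\subsection{The test inequality}

Let $\mu$ and $\rho$ be as in Theorem~\ref{thm:return}. By \eqref{eq:sandwich}, $0<\|\mu\|_2\le\rho\le1$. Since $\lambda(\delta_x)^*=\lambda(\delta_{x^{-1}})$ and $\mu$ is symmetric, $\lambda(\mu)$ is self-adjoint. We do not know which of $\pm\rho$ lies in its spectrum, so we square: put
\[
a=\rho^{-2}\mu*\mu\in\mathbb{C}[G],\qquad A=\lambda(a)=(\lambda(\mu)/\rho)^2 .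
\]
Then $A$ is positive and $\|A\|=1$. The norm of a positive operator is the largest point of its spectrum, so $\operatorname{spec}A\subseteq[0,1]$ and $1\in\operatorname{spec}A$. The \emph{spectral measure} of $A$ at $\delta_e$ is the unique probability measure $\nu$ on $[0,1]$ with $\langle R(A)\delta_e,\delta_e\rangle=\int R\,d\nu$ for all polynomials $R$. Its moments are the normalized return probabilities,
\begin{equation}\label{eq:moments}
\int x^k\,d\nu=a^{*k}(e)=\rho^{-2k}\mu^{*2k}(e).
\end{equation}
For $R(x)=\sum_kr_kx^k$ put $R(a)=\sum_kr_ka^{*k}\in\mathbb{C}[G]$, with $a^{*0}=\delta_e$; then $\lambda(R(a))=R(A)$.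

\begin{lemma}\label{lem:test}
Suppose $\|\lambda(f)\|_{op}\le C\|f\|_{\ell,s}$ for all $f\in\mathbb{C}[G]$, and let $K=\max_{\operatorname{supp}\mu}\ell$. For every real polynomial $R$ of degree at most $N$,
\[
R(1)^2\le C^2(1+2KN)^s\int R^2\,d\nu .
\]
\end{lemma}

\begin{proof}
Let $f=R(a)$. By the spectral mapping theorem $R(1)\in\operatorname{spec}R(A)$, so $|R(1)|\le\|\lambda(f)\|_{op}$. Next, $f=R(A)\delta_e$ and $R(A)$ is self-adjoint, so $\|f\|_2^2=\langle R(A)^2\delta_e,\delta_e\rangle=\int R^2\,d\nu$. Finally, each point of $\operatorname{supp}f$ is a product of at most $2N$ elements of $\operatorname{supp}\mu$, so $\ell\le2KN$ there; this is where finite support of $\mu$ is used. Therefore $\|f\|_{\ell,s}^2\le(1+2KN)^s\|f\|_2^2$.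
\end{proof}

The group has now disappeared. What remains is to make $\int R^2\,d\nu$ small among polynomials of degree at most $N$ with $R(1)=1$. This is possible when $\nu$ has little mass near $1$, and the series in Theorem~\ref{thm:return} measures exactly that.

\begin{lemma}\label{lem:series}
For $\beta>0$, the series $\sum_{k\ge1}k^{\beta-1}a^{*k}(e)$ converges if and only if $\int(1-x)^{-\beta}\,d\nu<\infty$, where the integrand is $+\infty$ at $x=1$.
\end{lemma}

\begin{proof}
For $0\le x<1$ the binomial series is $(1-x)^{-\beta}=\sum_{k\ge0}c_kx^k$ with $c_k=\beta(\beta+1)\cdots(\beta+k-1)/k!>0$. Euler's formula $\Gamma(\beta)=\lim_k k!\,k^\beta/(\beta(\beta+1)\cdots(\beta+k))$ gives $c_k\sim k^{\beta-1}/\Gamma(\beta)$. In particular $\sum_kc_k=\infty$, so the expansion also holds at $x=1$. By monotone convergence and \eqref{eq:moments}, $\int(1-x)^{-\beta}d\nu=\sum_kc_k\,a^{*k}(e)$.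
\end{proof}

The first polynomials to try are the monomials, and they fall just short. With $R=x^N$, Lemma~\ref{lem:test} reads $1\le C^2(1+2KN)^s\,a^{*2N}(e)$. Suppose that $\sum_ka^{*k}(e)<\infty$, which is what Section~\ref{sec:transient} gives in the non-amenable case. The moments \eqref{eq:moments} are non-increasing, so $Na^{*2N}(e)\le\sum_{k>N}a^{*k}(e)\to0$, and $s=1$ is excluded. But excluding $s\le1$ is compatible with degree $1$, as $\mathbb{Z}$ itself shows. The group $\mathbb{Z}$ also shows which polynomials do better.

\subsection{The case of $\mathbb{Z}$}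

Let $G=\mathbb{Z}$ and $\mu=\frac12(\delta_1+\delta_{-1})$. The Fourier transform $\hat\xi(\theta)=\sum_j\xi(j)e^{ij\theta}$ is a unitary from $\ell^2(\mathbb{Z})$ onto $L^2([-\pi,\pi],d\theta/2\pi)$ that turns $\lambda(f)$ into multiplication by $\hat f$. Here $\hat\mu=\cos\theta$, so $\rho=1$ and $\hat a=\cos^2\theta$. The return probabilities are $\mu^{*2k}(0)=\binom{2k}{k}4^{-k}$, which is the coefficient $c_k$ above for $\beta=\frac12$; hence
\begin{equation}\label{eq:Zreturn}
\mu^{*2k}(0)\sim(\pi k)^{-1/2}.
\end{equation}
For $R=x^N$ we get $\int R^2d\nu=\mu^{*4N}(0)\sim(2\pi N)^{-1/2}$, and Lemma~\ref{lem:test} yields only $s\ge\frac12$, half of the true bound.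

Among functions on the $2n+1$ points $\{-2n,-2n+2,\dots,2n\}$ with sum $1$, the smallest $\ell^2$-norm belongs to the average $u_n=\frac1{2n+1}\sum_{|k|\le n}\delta_{2k}$, with $\|u_n\|_2^2=\frac1{2n+1}$. It is a polynomial in $a$. Indeed, let $T_k$ be the Chebyshev polynomial of degree $k$, defined by $T_k(\cos\varphi)=\cos k\varphi$, and put
\begin{equation}\label{eq:Q}
Q_n(x)=\frac1{2n+1}\Big(1+2\sum_{k=1}^nT_k(2x-1)\Big).
\end{equation}
Since $2\cos^2\theta-1=\cos2\theta$, we have $Q_n(\cos^2\theta)=\frac1{2n+1}\big(1+2\sum_{k=1}^n\cos2k\theta\big)=\hat u_n(\theta)$, so $u_n=Q_n(a)$. For instance $Q_1(x)=\frac13(4x-1)$ and $4a-\delta_0=\delta_{-2}+\delta_0+\delta_2$. Lemma~\ref{lem:test} with $R=Q_n$ gives $1\le C^2(1+2Kn)^s/(2n+1)$, hence $s\ge1$, the right bound.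

Intervals belong to $\mathbb{Z}$, but $Q_n(a)$ makes sense in every group. The gain over monomials has a simple cause. For $N\ge2$ the monomial $x^N$ is at least $\frac14$ on $[1-\frac1N,1]$, a window of width $N^{-1}$. The polynomial $Q_n$ is concentrated on $|\theta|\lesssim n^{-1}$, and since $1-x=\sin^2\theta$ this is a window of width $n^{-2}$ in $x$.

\begin{lemma}\label{lem:Q}
The polynomial $Q_n$ is real of degree $n$, and
\[
Q_n(1)=1,\qquad |Q_n(x)|\le1\ \ (0\le x\le1),\qquad Q_n(x)^2\le\frac1{(2n+1)^2(1-x)}\ \ (0\le x<1).
\]
\end{lemma}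

\begin{proof}
The degree is read off from \eqref{eq:Q}. Write $x=\cos^2\theta$ with $0\le\theta\le\pi/2$. Then $Q_n(x)$ is the average of the $2n+1$ numbers $\cos2k\theta$, $|k|\le n$, which gives the first two claims. Summing $2\cos(2k\theta)\sin\theta=\sin((2k+1)\theta)-\sin((2k-1)\theta)$ over $1\le k\le n$ telescopes to $(2n+1)Q_n(x)\sin\theta=\sin((2n+1)\theta)$. Square and use $\sin^2\theta=1-x$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:return}}

Let $\beta=s/2$. We need $\int R^2d\nu=o(N^{-2\beta})$. If $(1-x)^{-\beta}$ is integrable, the window of width $n^{-2}$ has measure $o(n^{-2\beta})$, as required. Outside the window $Q_n^2$ gains only the factor $n^{-2}$, which is not enough when $\beta\ge1$; already for $\beta=1$ the function $(2n+1)^2Q_n^2=\sin^2((2n+1)\theta)/\sin^2\theta$ does not tend to $0$ pointwise. A fixed power $Q_n^m$ with $m>\beta$ repairs this and multiplies the degree only by the constant $m$.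

\begin{proof}[Proof of Theorem~\ref{thm:return}]
Suppose that the series converges. By \eqref{eq:moments} and Lemma~\ref{lem:series}, $(1-x)^{-\beta}\in L^1(\nu)$, and in particular $\nu(\{1\})=0$. Fix an integer $m>\beta$ and put $h_n=(2n+1)^{2\beta}Q_n^{2m}$. Let $0\le x<1$. Since $|Q_n|\le1$ and $m>\beta$, Lemma~\ref{lem:Q} gives
\[
h_n(x)\le(2n+1)^{2\beta}|Q_n(x)|^{2\beta}\le(1-x)^{-\beta},
\]
and, raising the last bound of Lemma~\ref{lem:Q} to the power $m$ instead,
\[
h_n(x)\le(2n+1)^{2\beta-2m}(1-x)^{-m}\longrightarrow0\qquad(n\to\infty).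
\]
By dominated convergence, $\varepsilon_n=\int h_n\,d\nu\to0$. Lemma~\ref{lem:test} applied to $R=Q_n^m$, of degree $nm$ with $R(1)=1$, gives
\[
1\le C^2(1+2Knm)^s\int Q_n^{2m}\,d\nu=C^2\Big(\frac{1+2Knm}{2n+1}\Big)^{s}\varepsilon_n .
\]
The fraction is at most $\max(1,Km)$, so the right side tends to $0$, a contradiction.
\end{proof}

\begin{remark}\label{rem:Z2}
On $\mathbb{Z}$, by \eqref{eq:Zreturn}, the series of Theorem~\ref{thm:return} diverges exactly when $s\ge1$. For the simple random walk on $\mathbb{Z}^2$ we have $\rho=1$ by Proposition~\ref{prop:amenable}, and in the coordinates $(p+q,p-q)$ a step is a pair of independent signs, so $\mu^{*2k}(0)=\big(\binom{2k}k4^{-k}\big)^2\sim(\pi k)^{-1}$ and the series diverges exactly when $s\ge2$. In both cases the theorem gives the right lower bound for the degree. It does not exclude $s=2$ for $\mathbb{Z}^2$, however, so part (d) of Theorem~\ref{thm:main} needs the separate argument of Section~\ref{sec:amenable}.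
\end{remark}

\section{Transience at the spectral radius}\label{sec:transient}

For $s=2$, Theorem~\ref{thm:return} asserts that $\sum_ka^{*k}(e)=\infty$. If $\rho=1$, this says that the random walk is recurrent. If $\rho<1$, the series $\sum_k\mu^{*2k}(e)$ converges geometrically, but the factor $\rho^{-2k}$ removes this easy reason, and the norm bound gives only $a^{*k}(e)\le1$. The series converges nevertheless. The following is a case of a theorem of Guivarc'h; we include a proof.

\begin{proposition}\label{prop:transient}
Let $S$ be a finite symmetric generating set of $G$ with $e\in S$, let $\mu$ be uniform on $S$, and let $\rho=\|\lambda(\mu)\|_{op}$. If $\rho<1$, then $\sum_k\rho^{-2k}\mu^{*2k}(e)<\infty$.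
\end{proposition}

Divergence would have two consequences for the equation $a*u=u$: it has a bounded positive solution $\varphi$, and positive solutions are unique up to scalars. Right translates of a solution are solutions, so uniqueness makes $\varphi$ multiplicative. A bounded positive multiplicative function is constant, and constants are solutions only when $\rho=1$.

\begin{proof}
Keep $a$ and $A$ from Section~\ref{sec:poly}. As $a\ge0$ is finitely supported, $a^{*k}*u$ is a finite sum at each point for every function $u$ on $G$, and $u\le w$ implies $a^{*k}*u\le a^{*k}*w$. For $u\ge0$, keeping one term of the sum gives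
\begin{equation}\label{eq:oneterm}
(a^{*k}*u)(x)\ge a^{*k}(xy^{-1})\,u(y)\qquad(x,y\in G).
\end{equation}
Since $e\in S$, the support $S^{2k}$ of $a^{*k}$ is the ball of radius $2k$, so each $g\in G$ has $a^{*k_0}(g)>0$ for some $k_0$. Suppose $\sum_ka^{*k}(e)=\infty$. By \eqref{eq:oneterm}, $a^{*(k_0+k)}(g)\ge a^{*k_0}(g)\,a^{*k}(e)$, so
\begin{equation}\label{eq:div}
\sum_ka^{*k}(g)=\infty\qquad\text{for all }g\in G.
\end{equation}

\emph{Step 1: a bounded positive solution.} The resolvent solves $a*u=u$ up to an error at $e$, and divergence makes the error negligible. For $0<r<1$ let $B=(1-rA)^{-1}=\sum_kr^kA^k$, a positive operator because $\operatorname{spec}A\subseteq[0,1]$, and let $g_r=B\delta_e=\sum_kr^ka^{*k}\ge0$. The right translation $(U_x\xi)(y)=\xi(yx^{-1})$ is unitary, sends $\delta_e$ to $\delta_x$ and commutes with $A$, hence with $B$. So $\langle B\delta_x,\delta_x\rangle=\langle B\delta_e,\delta_e\rangle=g_r(e)$, and Cauchy--Schwarz for the positive form $\langle B\,\cdot,\cdot\rangle$ gives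
\[
g_r(x)=\langle B\delta_e,\delta_x\rangle\le\langle B\delta_e,\delta_e\rangle^{1/2}\langle B\delta_x,\delta_x\rangle^{1/2}=g_r(e).
\]
Thus $\varphi_r=g_r/g_r(e)$ satisfies $0\le\varphi_r\le1=\varphi_r(e)$, and dividing $(1-rA)g_r=\delta_e$ by $g_r(e)$ gives
\[
\varphi_r=r\,a*\varphi_r+\delta_e/g_r(e).
\]
As $r\uparrow1$, monotone convergence gives $g_r(e)\to\sum_ka^{*k}(e)=\infty$. Since $G$ is countable and $\varphi_r$ takes values in $[0,1]$, a diagonal argument gives $r_j\uparrow1$ with $\varphi_{r_j}\to\varphi$ pointwise. The sums defining $a*\varphi_{r_j}$ are finite, so we may pass to the limit: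
\[
0\le\varphi\le1,\qquad\varphi(e)=1,\qquad a*\varphi=\varphi .
\]
By \eqref{eq:oneterm} with $y=e$, $\varphi(x)=(a^{*k}*\varphi)(x)\ge a^{*k}(x)$, which is positive for some $k$. So $\varphi>0$.

\emph{Step 2: uniqueness.} Let $u,w>0$ satisfy $a*u=u$ and $a*w=w$, and let $c=u(e)/w(e)$. We claim $u=cw$. The function $v=\min(u,cw)$ satisfies $a*v\le a*u=u$ and $a*v\le cw$, so $\eta=v-a*v\ge0$. We first show that $\eta=0$. Telescoping, $\sum_{k<N}a^{*k}*\eta=v-a^{*N}*v\le v$, and \eqref{eq:oneterm} gives
\[
v(x)\ge\eta(y)\sum_{k<N}a^{*k}(xy^{-1})\qquad\text{for all }x,y,N.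
\]
By \eqref{eq:div} the sum is unbounded in $N$, so $\eta(y)=0$; that is, $a*v=v$. Now let $h$ be either $u-v$ or $cw-v$. Then $h\ge0$, $a*h=h$, and $h(e)=0$ by the choice of $c$. By \eqref{eq:oneterm}, $0=(a^{*k}*h)(e)\ge a^{*k}(y^{-1})h(y)$ for all $y$ and $k$, and choosing $k$ with $a^{*k}(y^{-1})>0$ gives $h(y)=0$. Hence $u=v=cw$.

\emph{Step 3: the solution is constant.} Fix $g\in G$ and let $u(x)=\varphi(xg)>0$. Then $(a*u)(x)=\sum_za(z)\varphi(z^{-1}xg)=(a*\varphi)(xg)=u(x)$. Step 2 with $w=\varphi$ and $c=\varphi(g)$ gives $\varphi(xg)=\varphi(g)\varphi(x)$ for all $x$. Taking $x=g^{-1}$, we get $1=\varphi(g)\varphi(g^{-1})$ with both factors in $(0,1]$, so $\varphi(g)=1$. Thus $\varphi\equiv1$, and $a*\varphi=\varphi$ says $\sum_za(z)=1$. But $\sum_za(z)=\rho^{-2}>1$.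
\end{proof}

\begin{remark}
Symmetry of $S$ makes $B$ positive and so yields $\varphi_r\le1$, which is used for compactness in Step 1 and again in Step 3. The condition $e\in S$ makes the supports of the $a^{*k}$ exhaust $G$; for $S=\{\pm1\}$ in $\mathbb{Z}$ they miss the odd integers. The hypothesis $\rho<1$ enters only in the last line, and it cannot be dropped: $2$ is admissible for $\mathbb{Z}$, so by Theorem~\ref{thm:return} the series diverges there.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The link between amenability and the hypothesis of Proposition~\ref{prop:transient} is \emph{Kesten's criterion} \cite{Kesten}: if $\mu$ is uniform on a finite symmetric generating set of $G$, then $\|\lambda(\mu)\|_{op}=1$ if and only if $G$ is amenable.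

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a)$\Rightarrow$(b). By Example~\ref{ex:basic}, a virtually cyclic group has degree $0$ if it is finite and $1$ if it is infinite.

(b)$\Rightarrow$(c) is trivial.

(c)$\Rightarrow$(d). Some $s<2$ is admissible, so $2$ is admissible by Lemma~\ref{lem:basic}(i).

(d)$\Rightarrow$(a). Let $\mu$ be uniform on a finite symmetric generating set containing $e$, and $\rho=\|\lambda(\mu)\|_{op}\le1$. Theorem~\ref{thm:return} with $s=2$ gives $\sum_k\rho^{-2k}\mu^{*2k}(e)=\infty$. By Proposition~\ref{prop:transient} this forces $\rho=1$, so $G$ is amenable by Kesten's criterion. By Proposition~\ref{prop:amenable2}, $G$ is virtually cyclic.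

If $\deg_{RD}G<2$, then $G$ is virtually cyclic and its degree is $0$ or $1$, so no group has degree in $(0,1)\cup(1,2)$. Finally, $\mathbb{Z}^2$ has degree $2$ by Example~\ref{ex:basic}, so it fails (b) and is not virtually cyclic; hence $2$ cannot be replaced in (c) by a larger number.
\end{proof}

The equivalence of (a) and (b) answers the question of Section~\ref{sec:intro}. The implication (d)$\Rightarrow$(a) says more than (c)$\Rightarrow$(a): a group that is not virtually cyclic has no embedding even at the critical exponent $s=2$.

\section{Free groups}\label{sec:free}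

Proposition~\ref{prop:transient} gives integrability of $(1-x)^{-\beta}$ for $\beta=1$. On the free group the spectral measure is known, it vanishes like a square root at the edge, and $\beta$ can be taken up to $\frac32$.

\begin{proof}[Proof of Corollary~\ref{cor:free}]
\emph{Lower bound.} A non-abelian free group contains $F_2$, generated by two elements of a basis, so by Lemma~\ref{lem:basic}(iii) it suffices to show that no $s<3$ is admissible for $F_2$. Let $\mu$ be uniform on the two free generators and their inverses. By Kesten \cite{Kesten}, $\rho=\sqrt3/2$ and the spectral measure of $\lambda(\mu)$ at $\delta_e$ is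
\[
d\sigma(t)=c\,\frac{\sqrt{\rho^2-t^2}}{1-t^2}\,dt\qquad\text{on }[-\rho,\rho],
\]
with a normalizing constant $c$. For every polynomial $R$ we have $\int R\,d\nu=\langle R(\lambda(\mu)^2/\rho^2)\delta_e,\delta_e\rangle=\int R(t^2/\rho^2)\,d\sigma(t)$, so $\nu$ is the image of $\sigma$ under $t\mapsto t^2/\rho^2$. Using $1-t^2\ge\frac14$ on $[-\rho,\rho]$,
\[
\int(1-x)^{-\beta}\,d\nu=c\rho^{2\beta}\int_{-\rho}^{\rho}\frac{(\rho^2-t^2)^{\frac12-\beta}}{1-t^2}\,dt\le4c\rho^{2\beta}\int_{-\rho}^\rho(\rho-t)^{\frac12-\beta}(\rho+t)^{\frac12-\beta}\,dt ,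
\]
which is finite when $\frac12-\beta>-1$. By Lemma~\ref{lem:series}, $\sum_kk^{\beta-1}\rho^{-2k}\mu^{*2k}(e)<\infty$ for $0<\beta<\frac32$. Theorem~\ref{thm:return} then shows that an admissible $s$ has $s/2\ge\frac32$.

\emph{Upper bound for $F_k$.} Let $|\cdot|$ be the word length for a free basis and its inverses. Haagerup's inequality \cite{Haagerup} states that $\|\lambda(f_n)\|_{op}\le(n+1)\|f_n\|_2$ for $f_n$ supported on the sphere $\{|x|=n\}$. Write $f\in\mathbb{C}[F_k]$ as $\sum_nf_n$ with $f_n$ its restriction to that sphere, so that $\|f\|_{|\cdot|,s}^2=\sum_n(n+1)^s\|f_n\|_2^2$. For $s>3$, Cauchy--Schwarz gives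
\[
\|\lambda(f)\|_{op}\le\sum_{n\ge0}(n+1)\|f_n\|_2\le\Big(\sum_{n\ge0}(n+1)^{2-s}\Big)^{1/2}\|f\|_{|\cdot|,s},
\]
and the series converges because $2-s<-1$. So $\deg_{RD}F_k\le3$, and with the lower bound $\deg_{RD}F_k=3$ for $2\le k<\infty$.
\end{proof}

\begin{remark}
For non-amenable $G$ we have shown that every admissible $s$ satisfies $s>2$, and that $\deg_{RD}G\ge3$ when $G$ contains $F_2$. We do not determine whether a non-amenable group without non-abelian free subgroups can have degree in $[2,3)$.
\end{remark}

\begin{thebibliography}{9}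

\bibitem{Garncarek}
{\L}ukasz Garncarek, \emph{Mini-course: property of rapid decay}, arXiv:1603.06730 (2016).

\bibitem{Haagerup}
Haagerup, Invent. Math. \textbf{50} (1979).

\bibitem{Kesten}
Kesten (1959).

\end{thebibliography}
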